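\title{Affineness of torsors on punctured surface singularities: rational versus log terminal}

\begin{abstract}
Let $U$ be the punctured spectrum of a two-dimensional normal local ring $R$. A torsor under a vector bundle on $U$ can be an affine scheme only if it is non-trivial, and for regular rings and quotient singularities every non-trivial torsor is affine. We show that this fails for rational singularities in characteristic zero, by an explicit quotient of a cone over a curve of genus one. For excellent normal $R\supset\mathbb Q$ and a line bundle $L$ on $U$ we determine, in terms of a log resolution, exactly which classes in $H^1(U,L)$ have a non-affine torsor. It follows that, when $R$ has a canonical module, all non-trivial torsors are affine if and only if $R$ is log terminal, whereas all non-trivial $\mathbb A^1$-torsors are affine if and only if $R$ is rational.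
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $(R,\mathfrak m)$ be a two-dimensional noetherian local ring and $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$ its punctured spectrum. An \emph{affine-linear bundle} on $U$ is given by a vector bundle (a locally free sheaf of finite rank) $\mathcal S$ on $U$ and a class $c\in H^1(U,\mathcal S)$. Represent $c$ by a \v Cech cocycle $(c_{ij})$ on an affine open cover $(U_i)$, and glue the total spaces of the $\mathcal S|_{U_i}$ over $U_i\cap U_j$ by translation by $c_{ij}$. The result $T_c\to U$ is a torsor under the total space of $\mathcal S$. It is called \emph{non-trivial} if $c\ne0$, and for $\mathcal S=\mathcal O_U$ it is called an \emph{$\mathbb A^1$-torsor}.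

The morphism $T_c\to U$ is affine, but $U$ is not an affine scheme, because $H^1(U,\mathcal O_U)=H^2_{\mathfrak m}(R)\neq0$. If $c=0$, the zero section embeds $U$ as a closed subscheme of $T_c$, so $T_c$ is not affine either. A non-trivial torsor can be affine.

\begin{example}\label{ex:SL2}
Let $x,y$ be a system of parameters of $R$, so that $U=D(x)\cup D(y)$, and let $c=[\frac1{xy}]\in H^1(U,\mathcal O_U)=R_{xy}/(R_x+R_y)$. Then $T_c$ is glued from $\operatorname{Spec}R_x[u]$ and $\operatorname{Spec}R_y[v]$ by $u=v+\frac1{xy}$. The functions $t=xu=xv+\frac1y$ and $s=-yv=-yu+\frac1x$ are regular on both charts and satisfy $xs+yt=1$. The affine scheme $\operatorname{Spec}R[s,t]/(xs+yt-1)$ lies over $U$, and it restricts to $\operatorname{Spec}R_x[t]$ over $D(x)$ and to $\operatorname{Spec}R_y[s]$ over $D(y)$. So it is $T_c$.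
\end{example}

Over which rings is the trivial torsor the only exception? Two results are known.
\begin{enumerate}
\item[(A)] If $R$ is regular, every non-trivial affine-linear bundle on $U$ is an affine scheme.
\item[(B)] The same holds if $R$ is a quotient singularity over a field, that is, $R=S^G$ for a regular local ring $S$ and a finite group $G$ whose order is not divisible by the characteristic.
\end{enumerate}
A \emph{resolution} of a normal $R$ is a proper birational morphism $\pi\colon X\to\operatorname{Spec}R$ from a regular scheme that is an isomorphism over $U$, and $R$ is a \emph{rational singularity} if $H^1(X,\mathcal O_X)=0$ for one (equivalently, by Section~\ref{sec:res}, for every) resolution. The following problem comes from \cite{Brenner}.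

\medskip
\noindent\textbf{Problem.} \emph{Let $R$ be a two-dimensional normal local ring that contains a field of characteristic $0$ and has a rational singularity. Is every non-trivial affine-linear bundle on $U$ an affine scheme?}
\medskip

One would guess that the answer is yes. For $\mathcal S=\mathcal O_U$, we shall see that $H^1(X,\mathcal O_X)$ injects into $H^1(U,\mathcal O_U)$ and that its image consists exactly of the classes with non-affine torsor. So rationality is necessary for a positive answer, and it is sufficient as long as only $\mathbb A^1$-torsors are considered. But rationality is a condition on the structure sheaf alone, while the problem allows every $\mathcal S$.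

\begin{theorem}\label{thm:counter}
Over every field $k$ of characteristic $0$ there is a two-dimensional rational singularity $R$ with a line bundle $L$ on $U$ and a class $0\ne c\in H^1(U,L)$ such that $T_c$ is not affine.
\end{theorem}

So the answer is no. The example starts from a singularity that is not rational and divides it by an involution that acts by $-1$ on the offending class. The quotient is rational, and the class reappears in the anti-invariant line bundle. To see what governs this, we describe the non-affine torsors under all line bundles.

\medskip
\noindent\textbf{Setting.} Let $R\supset\mathbb Q$ be an excellent normal local ring of dimension $2$ with residue field $\kappa$. Then $U$ is regular. Fix a \emph{log resolution}: a resolution $\pi\colon X\to\operatorname{Spec}R$, projective, such that $E=\pi^{-1}(\mathfrak m)_{\mathrm{red}}=\bigcup E_i$ is a divisor with simple normal crossings (the $E_i$ are regular curves, at most two of them pass through a point, and there their equations generate the maximal ideal). It exists by \cite{Lipman78} and blowing up points. An \emph{exceptional divisor} is an integral, rational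 or real combination of the $E_i$; rounding $\lfloor\ \rfloor$, $\lceil\ \rceil$ is applied to the coefficients. Degrees are taken over $\kappa$, and $D\cdot E_i=\deg\mathcal O_X(D)|_{E_i}$, extended linearly. The matrix $(E_i\cdot E_j)$ is negative definite.
\medskip

Let $L$ be a line bundle on $U$. Since $X$ is regular, $L$ extends to a line bundle $\mathcal L$ on $X$. There is a unique exceptional $\mathbb Q$-divisor $\lambda$ with
\[
\deg\mathcal L|_{E_i}+\lambda\cdot E_i=0\quad\text{for all } i ,
\]
so that ``$\mathcal L(\lambda)$'' is the numerically trivial extension of $L$; it is a line bundle only if $\lambda$ is integral. Put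
\[
I_L=\operatorname{Im}\bigl(H^1(X,\mathcal L(\lfloor\lambda\rfloor))\to H^1(U,L)\bigr).
\]
Any other extension has the form $\mathcal L(D_0)$ with $D_0$ integral and exceptional; it replaces $\lambda$ by $\lambda-D_0$, so $\mathcal L(\lfloor\lambda\rfloor)$ and $I_L$ do not depend on $\mathcal L$.

\begin{theorem}\label{thm:rank1}
In the Setting, let $L$ be a line bundle on $U$ and $c\in H^1(U,L)$. Then $T_c$ is affine if and only if $c\notin I_L$.
\end{theorem}

In particular $I_L$ does not depend on $X$. Now assume also that $R$ has a canonical module $\omega_R$ (equivalently, $R$ is a quotient of a Gorenstein ring). Let $\omega_X$ be the canonical sheaf of $X$ and $\omega_U=\omega_X|_U$ the line bundle given by $\omega_R$ (Section~\ref{sec:res}). The \emph{discrepancies} $a_i\in\mathbb Q$ are defined by $\deg\omega_X|_{E_i}=\sum_ja_j\,E_j\cdot E_i$ for all $i$, and $R$ is \emph{log terminal} if all $a_i>-1$; by Lemma~\ref{lem:blowup} this does not depend on the log resolution. Let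
\[
\mathfrak a=\Gamma\bigl(X,\mathcal O_X(\textstyle\sum\lceil a_i\rceil E_i)\bigr)\subset\Gamma(U,\mathcal O_U)=R .
\]

\begin{theorem}\label{thm:class}
In the Setting, assume that $R$ has a canonical module.
\begin{enumerate}
\item[(i)] For $c\in H^1(U,\omega_U)=H^2_{\mathfrak m}(\omega_R)$, the torsor $T_c$ is affine if and only if $\mathfrak a c\ne0$.
\item[(ii)] The following are equivalent: \emph{(a)} every non-trivial affine-linear bundle on $U$ is affine; \emph{(b)} every non-trivial $\omega_U$-torsor is affine; \emph{(c)} $R$ is log terminal.
\item[(iii)] Every non-trivial $\mathbb A^1$-torsor on $U$ is affine if and only if $R$ is a rational singularity.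
\end{enumerate}
\end{theorem}

Consequently every excellent two-dimensional rational singularity containing $\mathbb Q$ that has a canonical module and is not log terminal answers the Problem in the negative. On such a ring the failure never occurs for $\mathcal S=\mathcal O_U$, and it always occurs for $\mathcal S=\omega_U$.

Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter} by a direct computation that uses neither of the other theorems. Section~\ref{sec:res} collects what is needed about resolutions, Section~\ref{sec:rank1} proves Theorem~\ref{thm:rank1}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.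

\section{Torsors and standard facts}\label{sec:facts}

Let $Y$ be a noetherian scheme, $\mathcal S$ a vector bundle on $Y$ and $c\in H^1(Y,\mathcal S)=\operatorname{Ext}^1(\mathcal S^\vee,\mathcal O_Y)$, with extension
\begin{equation}\label{eq:ext}
0\to\mathcal O_Y\to\mathcal F\to\mathcal S^\vee\to0 .
\end{equation}
Here $\mathcal F$ is the sheaf of functions on $T_c$ of degree at most one along the fibers, and
\[
T_c=\operatorname{Spec}_Y\varinjlim_n\operatorname{Sym}^n\mathcal F ,
\]
where the transition maps are multiplication by $1\in\mathcal O_Y\subset\mathcal F$. Sign conventions for $c$ play no role, since multiplication by $-1$ gives $T_c\cong T_{-c}$. This description yields the following.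
\begin{enumerate}
\item[(T1)] For $g\colon Y'\to Y$ we have $T_{g^*c}=T_c\times_YY'$.
\item[(T2)] $T_c\to Y$ has a section if and only if $c=0$: a section is a linear map $\mathcal F\to\mathcal O_Y$ with $1\mapsto1$, that is, a splitting of \eqref{eq:ext}.
\item[(T3)] $H^i(T_c,\mathcal O)=\varinjlim_n H^i(Y,\operatorname{Sym}^n\mathcal F)$.
\item[(T4)] Let $\mathcal S=N$ be a line bundle, $\rho\colon P=\operatorname{Proj}_Y\operatorname{Sym}\mathcal F\to Y$, and $\Delta\subset P$ the zero divisor of $1\in\Gamma(Y,\mathcal F)=\Gamma(P,\mathcal O_P(1))$. Then $P\setminus\Delta=T_c$, and $\Delta=\operatorname{Proj}_Y\operatorname{Sym}N^{-1}$ is a section of the $\mathbb P^1$-bundle $\rho$ with $\mathcal O_P(\Delta)|_\Delta\cong N^{-1}$.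
\end{enumerate}
We also use these standard facts.
\begin{enumerate}
\item[(F1)] \emph{Finite covers.} Let $T'\to T$ be finite and surjective with $T$ noetherian. Then $T$ is affine if and only if $T'$ is: a scheme finite over an affine scheme is affine, and the converse is Chevalley's theorem \cite[6.7.1]{EGAII}. With (T1): if $r\colon Y'\to Y$ is finite and surjective, $T_c$ is affine if and only if $T_{r^*c}$ is.
\item[(F2)] \emph{Trace splitting.} Let $r\colon Y'\to Y$ be a finite surjective morphism of degree $n$ between integral noetherian $\mathbb Q$-schemes, with $Y$ normal. The trace of the function field extension maps $r_*\mathcal O_{Y'}$ into $\mathcal O_Y$, and $\frac1n\operatorname{Tr}$ splits $\mathcal O_Y\to r_*\mathcal O_{Y'}$. So $r^*\colon H^1(Y,\mathcal S)\to H^1(Y',r^*\mathcal S)$ is injective.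
\item[(F3)] \emph{Ampleness.} A line bundle on a scheme proper over a noetherian local ring is ample if its restriction to the closed fiber is \cite[4.7.1]{EGAIII}. On a proper scheme over a field, ampleness can be tested on the reduced irreducible components and after finite surjective pull-back. On a smooth projective surface, $A$ is ample if and only if $A^2>0$ and $A\cdot\Gamma>0$ for all irreducible curves $\Gamma$ (Nakai--Moishezon). The complement of the support of an effective ample divisor on a scheme projective over a ring is affine.
\item[(F4)] \emph{Local cohomology.} For a module $M$ over a two-dimensional local ring $R$ we have $H^1(U,\widetilde M)=H^2_{\mathfrak m}(M)$, and $H^2_{\mathfrak m}$ is right exact. For finite $M$, $H^2_{\mathfrak m}(M)\neq0$ if and only if $\dim M=2$ (Grothendieck). If $R$ is normal and $\mathcal S$ is a vector bundle on $U$, then $\Gamma(U,\mathcal S)$ is a finite reflexive module, of depth $2$, which restricts to $\mathcal S$ on $U$; if $R$ is regular it is free by the Auslander--Buchsbaum formula.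
\end{enumerate}

\section{The counterexample}\label{sec:counter}

Let $k$ be a field of characteristic $0$ and $f\in k[x,y]$ a square-free quartic form, for instance $x^4+y^4$. Put
\[
S=k[x,y,z]/(z^2-f(x,y)),\qquad \deg x=\deg y=1,\quad\deg z=2,\qquad\mathfrak n=(x,y,z),
\]
and let $\sigma$ be the involution $(x,y,z)\mapsto(-x,-y,-z)$. Let $G=\{1,\sigma\}$, $R_0=S^G$, $\mathfrak n_0=\mathfrak n\cap R_0$ and $R=(R_0)_{\mathfrak n_0}$.

The ring $S$ is free over $k[x,y]$ with basis $1,z$; hence $x,y$ is a regular sequence, $S_x\cap S_y=S$, and $\sqrt{(x,y)}=\mathfrak n$. It is a domain because $f$ is not a square. A common zero of $f_x$ and $f_y$ other than the origin would give a multiple linear factor of $f$ over $\bar k$ (by Euler's formula $4f=xf_x+yf_y$), so $z=f_x=f_y=0$ only at the origin and $S$ is regular off $\mathfrak n$. A two-dimensional hypersurface with an isolated singularity is normal. So $S$, $R_0$ and $R$ are normal of dimension $2$.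

\subsection{The ring $R$ is rational}\label{sub:rational}

We resolve $S$ equivariantly, compute $H^1(\mathcal O)$ with its $G$-action, and pass to the quotient. Let $V\to\mathbb A^2$ be the blow-up of the origin, with exceptional curve $\Lambda$. Let $X_0\to V$ be the finite morphism given over the two charts of $V$ by
\[
k[x,s,t]/(t^2-f(1,s))\quad(y=xs,\ z=x^2t),\qquad k[y,s',t']/(t'^2-f(s',1))\quad(x=ys',\ z=y^2t').
\]
Both rings are regular, as $f(1,s)$ and $f(s',1)$ are square-free. The scheme $X_0$ is proper over $\operatorname{Spec}S$, and inverting $x$ in the first chart gives $S_x$, inverting $y$ in the second gives $S_y$, so $X_0\to\operatorname{Spec} S$ is an isomorphism off $\mathfrak n$. Since $t=x^{-2}z$ and $t'=y^{-2}z$, the direct image of $\mathcal O_{X_0}$ on $V$ is $\mathcal O_V\oplus\mathcal O_V(2\Lambda)z$.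

The sections of $\mathcal O_V(n\Lambda)$ over the intersection of the two charts have as basis the monomials $x^ay^b$ with $a+b\ge-n$; those with $b\ge0$ are the sections over the first chart, those with $a\ge0$ over the second. So $H^1(V,\mathcal O_V(n\Lambda))$ has as basis the $x^ay^b$ with $a,b<0$ and $a+b\ge-n$. This is empty for $n=0$ and is $\{x^{-1}y^{-1}\}$ for $n=2$. Therefore
\[
H^1(X_0,\mathcal O)=k\cdot\frac z{xy},\qquad\sigma\Bigl(\frac z{xy}\Bigr)=-\frac z{xy},\qquad H^1(X_0,\mathcal O)^G=0 .
\]
The singularity of $S$ is not rational, but its invariant part vanishes.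

The quotient $X_0/G$ is singular at the isolated fixed points, so we blow these up first. On the first chart $\sigma(x,s,t)=(-x,s,-t)$, and the fixed scheme is $x=t=0$. It equals $\operatorname{Spec}k[s]/(f(1,s))$, a reduced finite set of closed points; on the second chart it is $y=t'=0$. Let $X_1\to X_0$ be its blow-up, so that $H^1(X_1,\mathcal O)=H^1(X_0,\mathcal O)$. Since $x,t$ is a regular sequence, the two charts of $X_1$ over the first chart of $X_0$ are
\[
A_1=k[x,s,t_1]/(x^2t_1^2-f(1,s))\quad(t=xt_1),\qquad A_2=k[x_1,s,t]/(t^2-f(1,s))\quad(x=tx_1).
\]
The involution changes the sign of $x$ in $A_1$ and of $t$ in $A_2$ and fixes the other generators. Hence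
\[
A_1^G=k[w,s,t_1]/(wt_1^2-f(1,s))\quad(w=x^2),\qquad A_2^G=k[x_1,s].
\]
The ring $A_1^G$ is regular: a singular point would have $t_1^2=0$, hence $f(1,s)=0$, and $\frac{d}{ds}f(1,s)=0$. Exchanging $x$ and $y$ gives the other two charts. So $Y=X_1/G$ is regular. It is proper over $\operatorname{Spec}R_0$, being the image of $X_1$, and an isomorphism off $\mathfrak n_0$. As $\mathcal O_Y$ is the invariant summand of the direct image of $\mathcal O_{X_1}$,
\[
H^1(Y,\mathcal O_Y)=H^1(X_1,\mathcal O)^G=H^1(X_0,\mathcal O)^G=0 .
\]
Localizing at $\mathfrak n_0$, we see that $R$ is a rational singularity.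

\subsection{The torsor}

Let $U_0'=\operatorname{Spec}S\setminus\{\mathfrak n\}$, $U_0=\operatorname{Spec}R_0\setminus\{\mathfrak n_0\}$, and $q\colon U_0'\to U_0$ the quotient map. Over $D(x^2)\subset U_0$ the anti-invariant function $x$ is a unit, so $S_x=S_x^G\oplus xS_x^G$; over $D(y^2)$ the same holds with $y$. Thus $q$ is finite \'etale of degree $2$, and $q_*\mathcal O=\mathcal O\oplus L$, where the anti-invariant part $L$ is a line bundle, generated by $x$ on $D(x^2)$ and by $y$ on $D(y^2)$. Multiplication gives $q^*L\cong\mathcal O_{U_0'}$, and $q^*$ identifies $H^1(U_0,L)$ with the anti-invariants in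
\[
H^1(U_0',\mathcal O)=S_{xy}/(S_x+S_y),\quad\text{which has the $k$-basis}\quad z^\varepsilon x^{-i}y^{-j},\ \ \varepsilon\in\{0,1\},\ i,j\ge1 .
\]
Let $c\in H^1(U_0,L)$ be the class with $q^*c=c':=[\frac z{xy}]\ne0$. The ideal $\mathfrak n$ kills $c'$: we have $xc'=[\frac zy]=0$, $yc'=[\frac zx]=0$, and $zc'=[\frac f{xy}]=0$ because each monomial of $\frac f{xy}$ has at most one negative exponent. So $\operatorname{Ann}_{R_0}c=\mathfrak n_0$, and $c$ remains non-zero in $H^1(U,L)=H^1(U_0,L)\otimes_{R_0}R$, where $U$ is the punctured spectrum of $R$. Let $T_0\to U_0$ be the torsor of $c$ and $T\to U$ its base change to $R$.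

\subsection{The torsor is not affine}

The pull-back $T_0'=T_0\times_{U_0}U_0'$ is the torsor of $c'$. It is glued from $\operatorname{Spec}S_x[u]$ and $\operatorname{Spec}S_y[v]$ along $\operatorname{Spec}S_{xy}[u]$ by $u=v+\frac z{xy}$, so
\[
H^1(T_0',\mathcal O)=S_{xy}[u]/(S_x[u]+S_y[v]).
\]
In Example~\ref{ex:SL2} the gluing function has negative degree. Here it has degree $0$, so the rings are graded with $\deg u=\deg v=0$, and this prevents classes of negative degree from dying.

\emph{The class $\eta$ of $\frac1{xy}$ is non-zero.} Otherwise, taking parts of degree $-2$, we have $\frac1{xy}=\sum_{j\le n}p_ju^j+\sum_{j\le n}q_jv^j$ with $p_j\in(S_x)_{-2}$ and $q_j\in(S_y)_{-2}$. Substitute $v=u-\frac z{xy}$. If $n\ge1$, the coefficient of $u^n$ gives $p_n=-q_n\in(S_x\cap S_y)_{-2}=S_{-2}=0$. By descending induction we may take $n=0$, and then $\frac1{xy}\in S_x+S_y$, which is false.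

Moreover $\mathfrak n\eta=0$, since $x\eta=[\frac1y]=0$, $y\eta=[\frac1x]=0$ and $z\eta=[u-v]=0$. So $\operatorname{Ann}_{R_0}\eta=\mathfrak n_0$, and $\eta\ne0$ in $H^1(T_0',\mathcal O)\otimes_{R_0}R=H^1(T',\mathcal O)$, where $T'$ is the base change of $T_0'$ to $R$. Hence $T'$ is not affine. As $T'\to T$ is finite, $T$ is not affine. This proves Theorem~\ref{thm:counter}.

\begin{remark}\label{rem:Lomega}
The line bundle $L$ is the canonical bundle $\Omega^2_{U_0/k}$. Indeed $\Omega^2_{U_0'/k}$ is generated by $\frac{dx\wedge dy}z$, on which $\sigma$ acts by $-1$, so the invariant $2$-forms are the anti-invariant functions times this generator.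
\end{remark}

\section{Resolutions, canonical sheaves and vanishing}\label{sec:res}

Let $R$ be as in the Setting. In this section $\pi\colon X\to\operatorname{Spec}R$ is any resolution that is not an isomorphism, with exceptional prime curves $E_i$, which may be singular. We use the following standard facts. The curve $E=\bigcup E_i$ is connected, the matrix $(E_i\cdot E_j)$ is negative definite, and $E_i\cdot E_j\ge0$ for $i\neq j$, with equality if and only if the curves are disjoint. Any two resolutions are dominated by a third that arises from each by blowing up closed points of the exceptional locus. Such a blow-up does not change $H^1(\mathcal O)$, and it turns a log resolution into a log resolution.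

\subsection{Antinef divisors}

A real exceptional divisor $D$ is \emph{antinef} if $D\cdot E_i\le0$ for all $i$.

\begin{lemma}\label{lem:antinef}
\begin{enumerate}
\item[(a)] Let $D$ be a real combination of the curves of a connected subconfiguration $E'\subset E$, with $D\cdot E_i\le0$ for all $E_i\subset E'$. Then $D=0$ or all curves of $E'$ have positive coefficient in $D$.
\item[(b)] There is an integral exceptional divisor $N_0$ with $N_0\cdot E_i<0$ for all $i$. It has positive coefficients, $\mathcal O_X(-N_0)$ is ample, and $\pi$ is projective.
\end{enumerate}
\end{lemma}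

\begin{proof}
(a) Write $D=D_+-D_-$ with $D_\pm\ge0$ without common component. Then $0\ge D\cdot D_-=D_+\cdot D_--D_-^2\ge-D_-^2\ge0$, so $D_-=0$. If $D\ne0$ and some curve of $E'$ has coefficient $0$, then by connectedness some such curve $E_i$ meets $\operatorname{Supp}D$, and $D\cdot E_i>0$.
(b) Solve $N\cdot E_i=-1$ for all $i$ over $\mathbb Q$ and clear denominators. Then use (a) and (F3).
\end{proof}

\subsection{The canonical sheaf}

Suppose that $R$ has a canonical module $\omega_R$; this is automatic when $R$ is complete. Then $\omega_R$ has rank $1$ and depth $2$, $\operatorname{Hom}(\omega_R,\omega_R)=R$, and $\omega_X=\pi^!\omega_R$ is a line bundle. We recall its properties.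
\begin{enumerate}
\item[(C1)] $\omega_X|_U=\omega_U$ is the restriction of $\omega_R$, and $\Gamma(U,\omega_U)=\omega_R$.
\item[(C2)] \emph{Adjunction.} For an exceptional prime curve $C$, $\omega_X(C)|_C=\omega_C$ is the dualizing sheaf of $C$ over $\kappa$. So $H^1(C,N)=0$ for every line bundle $N$ with $\deg N>\deg\omega_C$. If $\kappa$ is algebraically closed, $\deg\omega_C=2p_a(C)-2\ge-2$, with equality only for $C\cong\mathbb P^1$.
\item[(C3)] If $b\colon X'\to X$ is the blow-up of a closed point, with exceptional curve $F$, then $\omega_{X'}=b^*\omega_X(F)$.
\item[(C4)] If $R\subset R_1$ is a finite extension of normal local domains and $r\colon W\to X$ is the normalization of $X$ in $\operatorname{Frac}R_1$, then $r_*\omega_W=\mathcal{H}om(r_*\mathcal O_W,\omega_X)$, and over $U$ this is the restriction of $\omega_{R_1}=\operatorname{Hom}_R(R_1,\omega_R)$.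
\item[(C5)] \emph{Duality} \cite{Lipman78}. Let $R$ be complete. Then $H=H^2_{\mathfrak m}(\omega_R)$ is an injective hull of $\kappa$; write $M^*=\operatorname{Hom}_R(M,H)$ for the Matlis dual, an exact functor that preserves length and has $H^*=R$. For a line bundle $\mathcal N$ on $X$, local duality and Grothendieck duality for $\pi$ give $H^i_E(X,\mathcal N)^*\cong H^{2-i}(X,\mathcal N^{-1}\otimes\omega_X)$.
\end{enumerate}
The discrepancies $a_i$ are defined on every resolution by the linear system of Section~\ref{sec:intro}.

\begin{lemma}\label{lem:blowup}
Let $b\colon X'\to X$ be the blow-up of a closed point $x\in E$, with exceptional curve $F$. The strict transform of $E_i$ has discrepancy $a_i$, and $F$ has discrepancy $a_F=1+\sum_ia_i\operatorname{mult}_xE_i$. Whether $R$ is log terminal does not depend on the log resolution.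
\end{lemma}

\begin{proof}
Let $ma_i\in\mathbb Z$ for all $i$. The line bundle $\omega_X^m(-m\sum a_iE_i)$ has degree $0$ on all $E_i$, so its pull-back has degree $0$ on all exceptional curves of $X'$. By (C3) the pull-back is $\omega_{X'}^m(-mF-m\sum a_ib^*E_i)$, which gives the formulas. If $X$ is a log resolution, then $a_F+1=(a_i+1)+1$ when $x$ lies on $E_i$ only, and $a_F+1=(a_i+1)+(a_j+1)$ when $x\in E_i\cap E_j$. So all discrepancies exceed $-1$ on $X'$ if and only if they do on $X$. Now compare two log resolutions with a third.
\end{proof}

\begin{example}\label{ex:graph}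
Take $R$ and $Y$ from Section~\ref{sub:rational}, with $k$ algebraically closed and $f(0,1)\neq0$, so that $f(1,s)$ has four roots $\alpha_1,\dots,\alpha_4$. In $\operatorname{Spec}A_2^G$ the exceptional curves are $E_0=\{x_1=0\}$ and $E_i=\{s=\alpha_i\}$. All five are projective lines, with coordinate $s$ on $E_0$ and $x_1=1/t_1$ on $E_i$; each $E_i$ meets $E_0$ transversally in one point, and $Y$ gives a log resolution of $R$. We have $x^2=f(1,s)x_1^2$ on this chart and $x^2=f(s',1)y_1^2s'^2$ on the symmetric one. So $\operatorname{div}(x^2)=2E_0+\sum E_i+2\Gamma$, where $\Gamma=\{s'=0\}$ meets $E$ only in one point of $E_0$, transversally. Intersecting with $E_0$ and $E_i$ gives $2E_0^2+4+2=0$ and $2+E_i^2=0$, so $E_0^2=-3$ and $E_i^2=-2$. By (C2), $\omega_Y$ has degree $1$ on $E_0$ and $0$ on $E_i$. The system $-3a_0+\sum a_i=1$, $a_0-2a_i=0$ gives $a_0=-1$ and $a_i=-\frac12$. So $R$ is rational and just fails to be log terminal.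
\end{example}

\subsection{A vanishing lemma}

\begin{lemma}\label{lem:vanish}
Let $R$ be complete with algebraically closed residue field, $X$ a resolution, $\mathcal N$ a line bundle on $X$, and $\Theta$ an exceptional $\mathbb Q$-divisor with coefficients in $[0,1)$. Suppose that $\deg\mathcal N|_C\ge\deg\omega_X|_C+\Theta\cdot C$ for every exceptional prime curve $C$. Then $H^1(X,\mathcal N)=0$. In particular $H^1(X,\omega_X\otimes\mathcal M)=0$ if $\mathcal M$ has degree $\ge0$ on all exceptional curves.
\end{lemma}

\begin{proof}
By the theorem on formal functions it suffices to show $H^1(Z,\mathcal N|_Z)=0$ for all integral exceptional $Z>0$; we use induction on the sum of the coefficients. Write $Z-\Theta=Z_+-Z_-$ with $Z_\pm\ge0$ without common component. As $\Theta$ has coefficients in $[0,1)$, $\operatorname{Supp}Z_+=\operatorname{Supp}Z$. Since $Z_+^2<0$, there is $C\subset\operatorname{Supp}Z$ with $Z_+\cdot C<0$, and then $(Z-\Theta)\cdot C\le Z_+\cdot C<0$. The kernel of $\mathcal N|_Z\to\mathcal N|_{Z-C}$ is $\mathcal N(-Z+C)|_C$, and by (C2) its degree is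
\[
\deg\omega_C+\bigl(\deg\mathcal N|_C-\deg\omega_X|_C-\Theta\cdot C\bigr)-(Z-\Theta)\cdot C>\deg\omega_C .
\]
So its $H^1$ vanishes, and $H^1(Z,\mathcal N|_Z)$ injects into $H^1(Z-C,\mathcal N|_{Z-C})=0$.
\end{proof}

\subsection{Passage to a complete ring with algebraically closed residue field}\label{sub:reduction}

The proofs use surfaces over an algebraically closed field, Matlis duality, and finite extensions of $R$ that are again local. All three are available after the following base change. Let $\tilde R$ be the completion of the strict henselization of $R$. Its residue field is an algebraic closure $\bar\kappa$ of $\kappa$, and $\mathfrak m\tilde R=\tilde{\mathfrak m}$. The map $R\to\tilde R$ is faithfully flat, and it is regular, because the strict henselization of an excellent local ring is excellent \cite{Greco}. So $\tilde R$ is normal of dimension $2$, it is excellent since it is complete, and $\tilde X=X\times_R\tilde R$ is regular. Let $X$ be a log resolution, and let a tilde denote base change.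

The pull-back of the divisor $E_i$ is $E_i\otimes_\kappa\bar\kappa$. As $\kappa$ is perfect, $E_i$ is smooth over $\kappa$, so this is a disjoint union of smooth curves, permuted transitively by the Galois group. At a point $x\in E_i\cap E_j$ the two equations cut out $\operatorname{Spec}\kappa(x)$, and $\kappa(x)\otimes_\kappa\bar\kappa$ is reduced, so transversality is preserved. Hence $\tilde X$ is a log resolution of $\tilde R$. A line bundle on $E_i$ has, after pull-back, the same degree on all components of $E_i\otimes\bar\kappa$, and these degrees add up to its degree on $E_i$; so degree $0$ is preserved. Therefore $\tilde\lambda$ is the pull-back of $\lambda$, with the same coefficients, and rounding commutes with pull-back. By flat base change $I_{\tilde L}=I_L\otimes_R\tilde R$ inside $H^1(U,L)\otimes_R\tilde R$, so $c\in I_L$ if and only if $c\otimes1\in I_{\tilde L}$. Affineness of $T_c\to\operatorname{Spec}R$ ascends and descends along the faithfully flat map $R\to\tilde R$. So it suffices to prove Theorem~\ref{thm:rank1} for $\tilde R$.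

If $R$ has a canonical module, then $\omega_R\otimes\tilde R=\omega_{\tilde R}$ and $\omega_X$ pulls back to $\omega_{\tilde X}$. So the discrepancies are the same, $\tilde{\mathfrak a}=\mathfrak a\tilde R$, and $\mathfrak ac\ne0$ if and only if $\tilde{\mathfrak a}(c\otimes1)\neq0$. Also $H^1(\tilde X,\mathcal O)=H^1(X,\mathcal O)\otimes\tilde R$. By Theorem~\ref{thm:rank1}, ``all non-trivial $L$-torsors are affine'' means $I_L=0$, which holds for $R$ if and only if it holds for $\tilde R$. Finally, if (a) of Theorem~\ref{thm:class} holds for $\tilde R$, it holds for $R$, since a non-zero class stays non-zero and affineness descends; as (a)$\Rightarrow$(b) is trivial over $R$ itself, this direction is enough. So it also suffices to prove Theorem~\ref{thm:class} for $\tilde R$.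

\medskip
\noindent\emph{From now on $R$ is complete, $\kappa$ is algebraically closed of characteristic $0$, $X$ is a log resolution unless stated otherwise, and $K=\operatorname{Frac}R$.}

\section{The rank-one criterion}\label{sec:rank1}

\subsection{Ruled surfaces and the case of one curve}\label{sub:onecurve}

To show that $T_c$ is affine, we extend $c$ over $X$, compactify the torsor as in (T4), and look for an ample divisor supported on the boundary. By (F3), ampleness is decided on ruled surfaces over the exceptional curves.

\begin{lemma}\label{lem:ruled}
Let $C$ be a smooth projective curve over $\kappa$, $N$ a line bundle on $C$, $\gamma\in H^1(C,N)$, and $\rho\colon P\to C$ with section $\delta\subset P$ the compactification \emph{(T4)} of $T_\gamma$. Let $\mathcal B$ be a line bundle of degree $\beta$ on $C$ and $A_a=\mathcal O_P(a\delta)\otimes\rho^*\mathcal B$.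
\begin{enumerate}
\item[(a)] If $\deg N=0$ and $\beta>0$, then $A_a$ is ample for all $a\ge1$.
\item[(b)] If $\deg N<0$ and $\gamma\ne0$, then $A_a$ is ample for $a\gg0$, whatever $\beta$ is.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathfrak f$ be a fiber. Then $\delta\cdot\mathfrak f=1$, $\mathfrak f^2=0$, $\delta^2=-\deg N$ by (T4), and $A_a$ is numerically $a\delta+\beta\mathfrak f$.

(a) Here $A_a^2=2a\beta>0$ and $A_a\cdot\delta=\beta>0$. For an irreducible curve $\Gamma\ne\delta$, both $\delta\cdot\Gamma$ and $\mathfrak f\cdot\Gamma$ are $\ge0$, and if $\mathfrak f\cdot\Gamma=0$ then $\Gamma$ is a fiber and $\delta\cdot\Gamma=1$. So $A_a\cdot\Gamma>0$.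

(b) Here $\delta^2>0$. Let $\Gamma\ne\delta$ be an irreducible curve with $\delta\cdot\Gamma=0$. Then $\Gamma$ is not a fiber and lies in $P\setminus\delta=T_\gamma$. So the normalization $\Gamma^\nu\to C$ is finite and surjective, and the pull-back of $T_\gamma$ to $\Gamma^\nu$ has a section. By (T1), (T2) and (F2), $\gamma=0$, a contradiction. Thus $\delta$ is ample, and so is $A_a$ for $a\gg0$.
\end{proof}

The hypotheses are needed for large $a$. If $\deg N>0$, then $A_a\cdot\delta=\beta-a\deg N<0$ for $a\gg0$. If $\gamma=0$, a section of $T_\gamma$ is a curve $\Gamma$ with $A_a\cdot\Gamma=\beta$ for all $a$.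

Suppose that $E$ is a single smooth curve with $E^2=-d$, and let $\ell=\deg\mathcal L|_E$, so $\lambda=\frac\ell dE$. Since $U\subset X$ is the complement of the Cartier divisor $E$,
\begin{equation}\label{eq:colim}
H^1(U,L)=\varinjlim_nH^1(X,\mathcal L(nE)),
\end{equation}
a formula that holds for every $E$. Let $c\notin I_L$ and let $n$ be the least integer such that $c$ lifts to some $\tilde c\in H^1(X,\mathcal L(nE))$. Then $n>\ell/d$, so $\mathcal L(nE)|_E$ has degree $\ell-nd<0$. Also $\tilde c|_E\ne0$, for otherwise $\tilde c$ would come from $H^1(X,\mathcal L((n-1)E))$. Compactify $T_{\tilde c}$ to $\rho\colon P\to X$ with boundary $\Delta$. By Lemma~\ref{lem:ruled}(b) and (F3), $a\Delta+\rho^*E$ is ample for $a\gg0$, and its complement $T_c$ is affine.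

With several curves, an integral pole divisor that is minimal for $c$ can have positive degree on some curves, and this can destroy affineness. In Example~\ref{ex:graph} take $\mathcal L=\omega_Y$, so $\lambda=E_0+\frac12\sum E_i$ and $\lfloor\lambda\rfloor=E_0$. The sheaf $\omega_Y(E_0)$ has degree $-2$ on $E_0$ and $+1$ on each $E_i$. Since $H^1(\omega_Y)=0$ by Lemma~\ref{lem:vanish}, restriction gives $H^1(\omega_Y(E_0))\cong H^1(E_0,\omega_{E_0})=k$. The non-zero classes restrict non-trivially to a curve of negative degree, and yet, by Theorem~\ref{thm:rank1}, their torsors are not affine. The remedy is to measure poles by real divisors $\lambda+D$ with $D$ antinef, which have degree $\le0$ on all curves, and to make the fractional part integral on a finite cover. By (F1) the cover costs nothing.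

\subsection{The covering lemma}

\begin{lemma}\label{lem:cover}
Let $\Phi\ge0$ be an exceptional $\mathbb Q$-divisor and $m\ge1$ with $m\Phi$ integral. There is a finite extension $K'/K$ such that the normalization $p\colon X'\to X$ of $X$ in $K'$ carries an effective Cartier divisor $\Phi'$ with $m\Phi'=p^*(m\Phi)$.
\end{lemma}

\begin{proof}
We need $m$-th roots of local equations of $m\Phi$, finitely many of which suffice after an ample twist. Let $N_0$ be as in Lemma~\ref{lem:antinef}(b). For $t\gg0$ the sheaf $\mathcal O_X(-m\Phi-mtN_0)$ is generated by finitely many non-zero global sections $h_1,\dots,h_s\in K$. Put $K'=K(h_1^{1/m},\dots,h_s^{1/m})$. Let $x'\in X'$ lie over $x$. Some $h_l$ is a local equation of $m\Phi+mtN_0$ at $x$. If $g$ is a local equation of $tN_0$ at $x$, then $\varphi=h_l^{1/m}/g\in K'$ has $\varphi^m$ a local equation of $m\Phi$. So $\varphi$ is integral over $\mathcal O_{X,x}$ and lies in $\mathcal O_{X',x'}$. For two such choices, $(\varphi/\varphi_1)^m$ is a unit, so $\varphi/\varphi_1$ is a unit by normality. The $\varphi$ define $\Phi'$.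
\end{proof}

We apply the lemma as follows. Let $Q$ be an exceptional $\mathbb Q$-divisor, $M=\lfloor Q\rfloor$ and $\Phi=Q-M$. Let $R'$ be the integral closure of $R$ in $K'$. It is finite over $R$, hence a complete normal local domain of dimension $2$ with residue field $\kappa$. Its punctured spectrum $U'=p^{-1}(U)$ is regular, $U'\to U$ is finite and surjective, and $X'$ is projective over $R$. Put
\[
\mathcal L'=p^*(\mathcal L(M))\otimes\mathcal O_{X'}(\Phi').
\]
It restricts to $p^*L$ on $U'$, and a class $\tilde c\in H^1(X,\mathcal L(M))$ lifting $c$ has an image $c'\in H^1(X',\mathcal L')$ that restricts to $p^*c$. Let $C$ be a component of $p^{-1}(E)_{\mathrm{red}}$. As $p$ is finite, $C$ maps onto some $E_i$. Let $\nu\colon C^\nu\to C$ be the normalization and $\mu\colon C^\nu\to E_i$ the induced map, of degree $e$. From $\mathcal L'^m=p^*(\mathcal L^m(mQ))$ we get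
\begin{equation}\label{eq:deg}
\deg\nu^*\mathcal L'=e\,(\deg\mathcal L|_{E_i}+Q\cdot E_i)=e\,(Q-\lambda)\cdot E_i .
\end{equation}

\subsection{Classes outside $I_L$ have affine torsors}

Let $c\notin I_L$. For a real exceptional divisor $D$ put
\[
I(D)=\operatorname{Im}\bigl(H^1(X,\mathcal L(\lfloor\lambda+D\rfloor))\to H^1(U,L)\bigr).
\]
Then $I(0)=I_L$, and $I(D)\subset I(D')$ whenever $\lfloor\lambda+D\rfloor\le\lfloor\lambda+D'\rfloor$.

\medskip
\noindent\emph{Step 1: the minimal pole divisor.} Let $\mathfrak D$ be the set of real antinef $D$ with $c\in I(D)$. It contains large multiples of $N_0$, by \eqref{eq:colim}. Its elements are $\ge0$ by Lemma~\ref{lem:antinef}(a). It is closed: if $D_n\to D$, then $D$ is antinef and $\lfloor\lambda+D_n\rfloor\le\lfloor\lambda+D\rfloor$ for large $n$. So $\mathfrak D$ has an element $D$ with minimal sum of coefficients; this compactness argument is the reason for allowing real coefficients. Since $c\notin I(0)$, we have $D\ne0$ and $D^2<0$. Put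
\[
J_-=\{i: D\cdot E_i<0\}\neq\emptyset,\qquad J_0=\{j:D\cdot E_j=0\},\qquad Q=\lambda+D,\quad M=\lfloor Q\rfloor,\quad\Phi=Q-M,
\]
and let $\tilde c\in H^1(X,\mathcal L(M))$ lift $c$. The plan is to use Lemma~\ref{lem:ruled}(b) over the curves in $J_-$ and Lemma~\ref{lem:ruled}(a) over those in $J_0$.

\medskip
\noindent\emph{Step 2: consequences of minimality.} Let $i\in J_-$. For small $\epsilon>0$ the divisor $D-\epsilon E_i$ is antinef: its intersection with $E_i$ stays negative, and that with $E_j$, $j\ne i$, does not increase. By minimality $c\notin I(D-\epsilon E_i)$. So $\lfloor Q-\epsilon E_i\rfloor\ne\lfloor Q\rfloor$ for all small $\epsilon$, which means that $E_i$ has integral coefficient in $Q$ and $\lfloor Q-\epsilon E_i\rfloor=M-E_i$. The sequence $0\to\mathcal L(M-E_i)\to\mathcal L(M)\to\mathcal L(M)|_{E_i}\to0$ then gives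
\begin{equation}\label{eq:nonzero}
\tilde c|_{E_i}\ne0\ \text{ in }H^1(E_i,\mathcal L(M)|_{E_i})\qquad(i\in J_-).
\end{equation}
Thus $\Phi$ has coefficients in $[0,1)$, and coefficient $0$ along $E_i$ for $i\in J_-$. The coefficients of $Q$ along the $E_j$, $j\in J_0$, solve the system $\deg\mathcal L|_{E_j}+Q\cdot E_j=0$ $(j\in J_0)$, which has a negative definite matrix and integral data. So $Q$ is a $\mathbb Q$-divisor.

\medskip
\noindent\emph{Step 3: the vertical part of the ample divisor.} Lemma~\ref{lem:ruled}(a) needs $\beta>0$, and the divisor has to contain every $E_i$ so that its complement lies over $U$. No exceptional $W>0$ is positive on all curves, as $W^2<0$; positivity on $J_0$ alone is possible because $J_-\ne\emptyset$. \emph{There is an exceptional $\mathbb Q$-divisor $W$ with all coefficients positive and $W\cdot E_j>0$ for $j\in J_0$.} Put $N=\sum_{i\in J_-}E_i$, and let $W_0,W_1$ be the $\mathbb Q$-divisors supported on $J_0$ with $W_0\cdot E_j=-N\cdot E_j$ and $W_1\cdot E_j=1$ for $j\in J_0$. Let $E'$ be a connected component of $\bigcup_{j\in J_0}E_j$. The part of $W_0$ on $E'$ has intersection $-N\cdot E_j\le0$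 with each $E_j\subset E'$, and some of these numbers are non-zero, because $E$ is connected and so $E'$ meets $N$. By Lemma~\ref{lem:antinef}(a), $W_0$ has positive coefficients on $J_0$. For small rational $\epsilon>0$ the divisor $W=N+W_0+\epsilon W_1$ has positive coefficients, and $W\cdot E_j=\epsilon$ for $j\in J_0$.

\medskip
\noindent\emph{Step 4: the class survives on the cover.} Form $X'$, $\mathcal L'$, $c'$ for this $Q$. By \eqref{eq:deg}, $\deg\nu^*\mathcal L'=e\,D\cdot E_i$ for $C$ over $E_i$. The twist by $\Phi'$ could kill $\tilde c|_{E_i}$; it does not, because the coefficients of $\Phi$ are less than $1$. \emph{If $C$ lies over $E_i$ with $i\in J_-$, then $c'|_{C^\nu}\ne0$.}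

Let $N_i=\mathcal L(M)|_{E_i}$. Since $E_i\not\subset\operatorname{Supp}\Phi$, the divisor $\Phi'$ pulls back to an effective divisor $\psi=\sum\psi_yy$ on $C^\nu$ with $m\psi=\mu^*(m\Phi|_{E_i})$, and $\nu^*\mathcal L'=\mu^*N_i(\psi)$. Each point $x\in E_i$ lies on at most one other component of $E$, which is transversal to $E_i$. So $\Phi|_{E_i}=\sum\varphi_xx$ with $0\le\varphi_x<1$; this is where simple normal crossings are used. At a point $y\mapsto x$ with ramification index $e_y$, the integer $\psi_y=e_y\varphi_x$ is at most $e_y-1$. The completed local rings at $x$ and $y$ are $\kappa[[t]]\subset\kappa[[s]]$ with $t=s^{e_y}$ for suitable parameters, since units have $e_y$-th roots. The trace of $s^n$ is $e_yt^{n/e_y}$ if $e_y\mid n$ and $0$ otherwise, so it maps $s^{-(e_y-1)}\kappa[[s]]$ into $\kappa[[t]]$. The trace of $\kappa(C)/\kappa(E_i)$ is, after completion at $x$, the sum of these local traces, so it maps $\mu_*\mathcal O(\psi)$ into $\mathcal O_{E_i}$. Hence $\frac1e\operatorname{Tr}$ splits $N_i\to\mu_*(\mu^*N_i(\psi))$, and $H^1(E_i,N_i)\to H^1(C^\nu,\nu^*\mathcal L')$ is injective. It sends $\tilde c|_{E_i}$ to $c'|_{C^\nu}$,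 and \eqref{eq:nonzero} gives the claim.

\medskip
\noindent\emph{Step 5: ampleness.} Let $\rho\colon P\to X'$ with boundary $\Delta$ be the compactification (T4) of $T_{c'}$. Choose $b\ge1$ with $bW$ integral and put $A=a\Delta+\rho^*p^*(bW)$. Since $W$ has full support, $P\setminus\operatorname{Supp}A$ is the part of $T_{c'}$ over $U'$, namely $T_{p^*c}$. The reduced components of the closed fiber of $P\to\operatorname{Spec}R$ are the surfaces $\rho^{-1}(C)$. The pull-back of $P$ to $C^\nu$ is finite and surjective over $\rho^{-1}(C)$, and it is the ruled surface of Lemma~\ref{lem:ruled} for $N=\nu^*\mathcal L'$ and $\gamma=c'|_{C^\nu}$; on it $\mathcal O(A)$ becomes $A_a$ with $\beta=be\,W\cdot E_i$. If $i\in J_0$, then $\deg N=0$ and $\beta>0$. If $i\in J_-$, then $\deg N<0$ and $\gamma\neq0$. There are finitely many $C$, so $A$ is ample for $a\gg0$ by Lemma~\ref{lem:ruled} and (F3). Hence $T_{p^*c}$ is affine, and $T_c$ is affine by (F1).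

\subsection{Classes inside $I_L$ have non-affine torsors}

By (T3), an affine torsor forces every class in $H^1(U,\mathcal O_U)$ to die in some $H^1(U,\operatorname{Sym}^n\mathcal F)$. In Section~\ref{sec:counter} the grading prevented this. In general we construct maps from $\operatorname{Sym}^n\mathcal F$ to the canonical sheaf that detect surviving classes, and the vanishing lemma provides them.

\begin{proposition}\label{prop:nonaffine}
Let $X$ be any resolution of $R$, $\mathcal M$ a line bundle on $X$ of degree $0$ on all exceptional curves, and $\gamma\in H^1(X,\mathcal M)$. Then the torsor of $\gamma|_U$ is not affine.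
\end{proposition}

\begin{proof}
Let $\mathcal F$ be the extension \eqref{eq:ext} of $\gamma$ on $X$, and $0\to\mathcal M\to\mathcal G\to\mathcal O_X\to0$ its dual, so that $\mathcal G=\mathcal F^\vee\to\mathcal O_X$ is evaluation at $1\in\mathcal F$. The kernel of $\operatorname{Sym}^n\mathcal G\to\operatorname{Sym}^n\mathcal O_X=\mathcal O_X$ is $\operatorname{Sym}^{n-1}\mathcal G\otimes\mathcal M$, which has a filtration with quotients $\mathcal M^a$, $1\le a\le n$. By Lemma~\ref{lem:vanish}, $H^1(X,\omega_X\otimes\mathcal M^a)=0$. So $\Gamma(X,\omega_X\otimes\operatorname{Sym}^n\mathcal G)\to\Gamma(X,\omega_X)$ is surjective for all $n$.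

Fix $0\ne s\in\Gamma(X,\omega_X)\subset\omega_R$; such an $s$ exists because $\pi_*\omega_X$ has rank $1$. Consider the pairing $\operatorname{Sym}^n\mathcal G\otimes\operatorname{Sym}^n\mathcal F\to\mathcal O_X$,
\[
\langle g_1\cdots g_n,f_1\cdots f_n\rangle=\frac1{n!}\sum_{\tau\in\mathfrak S_n}\prod_i\langle g_i,f_{\tau(i)}\rangle .
\]
Pairing with $1^n$ sends $g_1\cdots g_n$ to $\prod\langle g_i,1\rangle$, which is the map $\operatorname{Sym}^n\mathcal G\to\mathcal O_X$ above. So a lift of $s$ to $\Gamma(X,\omega_X\otimes\operatorname{Sym}^n\mathcal G)$ defines a map $\operatorname{Sym}^n\mathcal F\to\omega_X$ whose composite with $1^n\colon\mathcal O_X\to\operatorname{Sym}^n\mathcal F$ is $s$.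

Suppose that the torsor of $\gamma|_U$ is affine. By (T3), each $\eta\in H^1(U,\mathcal O_U)$ maps to zero in $H^1(U,\operatorname{Sym}^n\mathcal F)$ under $1^n$ for some $n$, and therefore $s\eta=0$ in $H^1(U,\omega_U)$. So $s\colon H^2_{\mathfrak m}(R)\to H^2_{\mathfrak m}(\omega_R)$ is zero. But the cokernel of $s\colon R\to\omega_R$ is a torsion module, of dimension $\le1$, so by (F4) this map is surjective and its target is non-zero. This is a contradiction.
\end{proof}

Now let $c\in I_L$. Form $R'$, $X'$, $\mathcal L'$, $c'$ for $Q=\lambda$, starting from a lift of $c$ to $H^1(X,\mathcal L(\lfloor\lambda\rfloor))$. By \eqref{eq:deg}, $\mathcal L'$ has degree $0$ on every $C^\nu$. Let $X''\to X'$ be a resolution of singularities that is an isomorphism over $U'$ \cite{Lipman78}; then $X''$ is a resolution of $R'$. Each exceptional curve of $X''$ maps to a point of $X'$ or finitely onto some $C$, so the pull-back of $\mathcal L'$ has degree $0$ on it. Proposition~\ref{prop:nonaffine}, applied to $R'$, $X''$ and the pull-back of $c'$, shows that $T_{p^*c}$ is not affine. By (F1), $T_c$ is not affine. This completes the proof of Theorem~\ref{thm:rank1}.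

\section{Rational and log terminal singularities}\label{sec:class}

We prove Theorem~\ref{thm:class}. Parts (i) and (iii) amount to computing $I_L$ for $L=\omega_U$ and $L=\mathcal O_U$ by duality.

\subsection{The structure sheaf: proof of (iii)}

For $\mathcal L=\mathcal O_X$ we have $\lambda=0$, so $I_{\mathcal O}$ is the image of $H^1(X,\mathcal O_X)\to H^1(U,\mathcal O_U)$. The kernel of this map is a quotient of $H^1_E(X,\mathcal O_X)$, whose Matlis dual is $H^1(X,\omega_X)=0$ by (C5) and Lemma~\ref{lem:vanish}. So $I_{\mathcal O}\cong H^1(X,\mathcal O_X)$, and Theorem~\ref{thm:rank1} gives (iii).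

\subsection{The canonical sheaf: proof of (i) and of (b)$\Leftrightarrow$(c)}

For $\mathcal L=\omega_X$ we have $\lambda=-\sum a_iE_i$ and $\lfloor\lambda\rfloor=-\sum\lceil a_i\rceil E_i$. Let $\mathcal N=\omega_X(\lfloor\lambda\rfloor)$ and $I=I_{\omega_U}\subset H=H^1(U,\omega_U)$. The fibers of $\pi$ have dimension $\le1$, so $H^2(X,\mathcal N)=0$, and the sequence of cohomology with supports in $E$ gives $H/I\cong H^2_E(X,\mathcal N)$. By (C5),
\[
(H/I)^*\cong\Gamma(X,\mathcal N^{-1}\otimes\omega_X)=\mathfrak a .
\]
On the other hand $(H/I)^*$ is the set of $r\in H^*=R$ with $rI=0$. So the ideals $\operatorname{Ann}_RI$ and $\mathfrak a$ are isomorphic as modules. Both have finite colength: $I$ is a quotient of $H^1(X,\mathcal N)$, a finite module supported at $\mathfrak m$, and $\mathfrak a$ contains a power of $\mathfrak m$. An isomorphism between two such ideals restricts to an automorphism of $\mathcal O_U$, so it is multiplication by a unit of $\Gamma(U,\mathcal O_U)=R$. Hence $\operatorname{Ann}_RI=\mathfrak a$ and $I^*\cong R/\mathfrak a$. Now $I\subset\operatorname{Ann}_H\mathfrak a=(R/\mathfrak a)^*$, and both modules have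 the length of $R/\mathfrak a$. So $I=\operatorname{Ann}_H\mathfrak a$, and Theorem~\ref{thm:rank1} gives (i).

Condition (b) says $I=0$, that is, $1\in\mathfrak a$. This holds if and only if $\lceil a_i\rceil\ge0$ for all $i$, which is (c).

\begin{example}
In Example~\ref{ex:graph}, $\sum\lceil a_i\rceil E_i=-E_0$ and $\mathfrak a=\mathfrak m$. So the non-affine $\omega_U$-torsors are those of the socle of $H^2_{\mathfrak m}(\omega_R)$, which is one-dimensional. By Remark~\ref{rem:Lomega} and $\mathfrak n_0c=0$, it is spanned by the class $c$ of Section~\ref{sec:counter}. Up to a scalar, $c$ is the only non-zero class in $H^1(U,\omega_U)$ with non-affine torsor.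
\end{example}

\subsection{Log terminal rings have regular covers: proof of (c)$\Rightarrow$(a)}

For bundles of higher rank Theorem~\ref{thm:rank1} says nothing, so we reduce to a regular ring, where all vector bundles on the punctured spectrum are trivial.

\begin{proposition}\label{prop:cover}
If $R$ is log terminal, there is a finite extension $R\subset S'$, \'etale over $U$, with $S'$ a regular local ring.
\end{proposition}

Granting this, let $r\colon U_{S'}\to U$ be the map of punctured spectra and $0\ne c\in H^1(U,\mathcal S)$. Then $r^*c\ne0$ by (F2), $T_{r^*c}$ is affine by (A), and $T_c$ is affine by (F1). The case of (A) used here also follows from (iii). By (F4), $r^*\mathcal S\cong\mathcal O^n$, so $r^*c=(c_1,\dots,c_n)$ with some $c_j\ne0$; the projection $T_{r^*c}\to T_{c_j}$ is an affine morphism, and $T_{c_j}$ is affine because the complete regular ring $S'$ is rational. As (a)$\Rightarrow$(b) is trivial, Theorem~\ref{thm:class} follows once the proposition is proved.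

\begin{proof}[Proof of Proposition~\ref{prop:cover}]
We may assume that $R$ is not regular. We show that $\omega_U$ is torsion, trivialize it on an \'etale cover, and identify the resulting Gorenstein ring as regular or a rational double point.

\medskip
\noindent\emph{Step 1: $R$ is rational, and the discrepancies on a minimal resolution lie in $(-1,0]$.} An exceptional curve $C\cong\mathbb P^1$ with $C^2=-1$ can be contracted to a regular point, of which the contraction is the blow-up. Contracting such curves successively, starting from $X$, we reach a resolution $X_{\min}$ without them, which is not an isomorphism since $R$ is not regular. By Lemma~\ref{lem:blowup} its discrepancies are among those of $X$, so they are $>-1$. If $\deg\omega_{X_{\min}}|_C<0$ for an exceptional curve $C$, then $-2\le\deg\omega_C=\deg\omega_{X_{\min}}|_C+C^2\le-2$, so $C\cong\mathbb P^1$ and $C^2=-1$, which is excluded. Hence $\Theta=-\sum a_iE_i$, formed on $X_{\min}$, is antinef. So $\Theta\ge0$, and its coefficients lie in $[0,1)$. Since $\deg\omega_{X_{\min}}|_C+\Theta\cdot C=0$ for all $C$, Lemma~\ref{lem:vanish} with $\mathcal N=\mathcal O$ gives $H^1(X_{\min},\mathcal O)=0$.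

\medskip
\noindent\emph{Step 2: the canonical cover.} As $R$ is rational, a line bundle on $X$ of degree $0$ on all $E_i$ is trivial \cite[Thm.~12.1]{Lipman69}. Choose $m\ge1$ with all $ma_i\in\mathbb Z$. Then $\omega_X^m(-m\sum a_iE_i)\cong\mathcal O_X$, so $\omega_U^m$ has a generator $\theta$. On any resolution, the divisor of a generator of $\omega_U^m$, viewed as a rational section of the $m$-th power of the canonical sheaf, is exceptional and numerically equal to that sheaf; so it is $m\sum a_iE_i$.

Make $\mathcal A=\bigoplus_{i=0}^{m-1}\omega_U^i$ an algebra by identifying $\theta$ with $1$. If $\varepsilon$ is a local generator of $\omega_U$ and $\varepsilon^m=u\theta$, then locally $\mathcal A=\mathcal O[t]/(t^m-u)$ with $u$ a unit and $t$ the element $\varepsilon$ of $\mathcal A$. So $\operatorname{Spec}_U\mathcal A\to U$ is finite \'etale. The local sections $\varepsilon/t$ do not depend on $\varepsilon$ and glue to a generator $\vartheta$ of the pull-back of $\omega_U$, with $\vartheta^m=\theta$. By (F4), $\Gamma(U,\mathcal A)$ is a finite $R$-algebra of depth $2$ that is regular off the closed points, hence normal by Serre's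 criterion. As $R$ is complete, it is a product of local rings. Let $R_1$ be one factor, a complete normal local domain with residue field $\kappa$, fraction field $K_1$ and punctured spectrum $r_1\colon U_1\to U$ finite \'etale. The trace form of $r_1$ is perfect, so (C4) gives $\omega_{U_1}=r_1^*\omega_U$. Thus $\vartheta$ generates $\omega_{U_1}$, and $\omega_{R_1}\cong R_1$.

\medskip
\noindent\emph{Step 3: $R_1$ is log terminal.} Let $X_1$ be a log resolution of $R_1$ and $F$ an exceptional prime curve on it, with discrepancy $a_F=\operatorname{ord}_F\vartheta$. To compare $a_F$ with the discrepancies of $R$, we need a curve on a resolution of $R$ that lies under $F$. The ring $\mathcal O_v=\mathcal O_{X_1,F}\cap K$ is a discrete valuation ring of $K$ that dominates $R$, and its residue field has transcendence degree $1$ over $\kappa$, as the function field of $F$ is finite over it. After blowing up points of $X$, the center of $v$ on $X$ is some $E_i$ \cite[Lemma 2.45]{KM}. We recall the argument. Suppose that the center is a closed point on $X$ and on all successive blow-ups of the centers, with local rings $A_0\subset A_1\subset\cdots$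 dominated by $\mathcal O_v$, all with residue field $\kappa$. Take $g/h\in\mathcal O_v$ with transcendental residue, $g,h\in A_0$, so $v(g)=v(h)$. If $g,h$ lie in the maximal ideal of $A_n$, which generates a principal ideal $(x_n)$ in $A_{n+1}$, replace them by $g/x_n,h/x_n\in A_{n+1}$; this lowers $v(h)$. After finitely many steps $v(g)=v(h)=0$, so $g/h$ is a unit of some $A_n$ and its residue lies in $\kappa$, a contradiction.

By Lemma~\ref{lem:blowup} the new $X$ is a log resolution with all $a_i>-1$. Now $\mathcal O_v$ dominates the discrete valuation ring $\mathcal O_{X,E_i}$, so the two are equal, and $\mathcal O_{X_1,F}$ is a localization of the integral closure $B$ of $\mathcal O_v$ in $K_1$. Let $e$ be its ramification index. By (C4), the canonical sheaf at $F$ is the localization of $\operatorname{Hom}(B,\mathcal O_v)\otimes\omega_{X,E_i}$, and under the trace form $\operatorname{Hom}(B,\mathcal O_v)$ is the inverse different. In residue characteristic $0$ the different has exponent $e-1$ at $F$. So a generator of $\omega_X$ at $E_i$ vanishes to order $e-1$ along $F$ as a section of $\omega_{X_1}$, and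
\[
ma_F=\operatorname{ord}_F\theta=e\,ma_i+m(e-1),\qquad\text{that is,}\qquad a_F+1=e(a_i+1)>0 .
\]

\medskip
\noindent\emph{Step 4: the regular cover.} If $R_1$ is regular, take $S'=R_1$. Otherwise apply Step 1 to $R_1$: it is rational, and the discrepancies on a minimal resolution lie in $(-1,0]$. They are among the integers $a_F=\operatorname{ord}_F\vartheta$, so they are $0$. Then the canonical sheaf has degree $0$ on each exceptional curve $C$, so $\deg\omega_C=C^2<0$, and (C2) gives $C\cong\mathbb P^1$ and $C^2=-2$. Thus $R_1$ is a rational double point, and $R_1\cong\kappa[[x,y,z]]/(g)$ with $g$ of type A, D or E (\cite[\S24]{Lipman69}, \cite{Artin}); that is, $R_1\cong\kappa[[u,v]]^\Gamma$ for a finite subgroup $\Gamma\subset SL_2(\kappa)$. An element $\gamma\ne1$ of finite order in $SL_2(\kappa)$ does not have the eigenvalue $1$, so $\gamma u-u$ and $\gamma v-v$ generate $(u,v)$. Hence $\Gamma$ acts freely off the closed point, and $S'=\kappa[[u,v]]$ is \'etale over $U_1$, hence over $U$.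
\end{proof}

\begin{remark}[Converse to (B)]
Let $R$ be as in Theorem~\ref{thm:class}, not necessarily complete. Then $R$ is log terminal if and only if $\tilde R$ is a quotient singularity. If $\tilde R=S^G$, then (B) gives (a), hence (c), for $\tilde R$, and $R$ has the same discrepancies. Conversely, let $\tilde R\subset S'$ be as in Proposition~\ref{prop:cover}. Every finite \'etale cover of $U_{S'}$ is trivial: its ring of functions $B$ is free over $S'$ by (F4), the discriminant of $B$ lies in no prime of height one and so is a unit, and an \'etale finite algebra over the complete ring $S'$ with algebraically closed residue field is a product of copies of $S'$. So $U_{S'}\to\tilde U$ coincides with its Galois closure. Its group $G$ acts on $S'=\Gamma(U_{S'},\mathcal O)$ with $S'^G=\Gamma(\tilde U,\mathcal O)=\tilde R$. Thus for complete $R$ with algebraically closed residue field of characteristic $0$, all non-trivial affine-linear bundles on $U$ are affine if and only if $R$ is a quotient singularity.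
\end{remark}

\begin{remark}[Use of the hypotheses]
Excellence provides the log resolution and the regularity of $R\to\tilde R$. The canonical module is needed to define $\omega_U$, the $a_i$ and $\mathfrak a$ over $R$ itself; the proofs take place over $\tilde R$, where it always exists. Characteristic $0$ enters through the perfect residue field in Section~\ref{sub:reduction}, the trace splittings, the local form $t=s^{e_y}$ of ramified maps of curves, the factor $\frac1{n!}$ in Proposition~\ref{prop:nonaffine}, and Steps 2--4 of Proposition~\ref{prop:cover}.
\end{remark}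

\begin{thebibliography}{EGA III}

\bibitem[Art77]{Artin} Artin, \emph{Coverings of the rational double points}, 1977.

\bibitem[Bre11]{Brenner} Holger Brenner, \emph{Some remarks on the affineness of $\mathbb A^1$-bundles}, arXiv:1111.1594 (2011).

\bibitem[EGA II]{EGAII} EGA II.

\bibitem[EGA III]{EGAIII} EGA III.

\bibitem[Gre76]{Greco} Greco, 1976.

\bibitem[KM98]{KM} Koll\'ar--Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem[Lip69]{Lipman69} Lipman, Publ. IHES 36 (1969).

\bibitem[Lip78]{Lipman78} Lipman, Ann. of Math. 107 (1978).

\end{thebibliography}
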